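# Double covers, holomorphic forms, and the Chow ring of the small Hurwitz space

Everything in these notes is over $\mathbb C$. Chow groups and cohomology have $\mathbb Q$-coefficients unless $\mathbb C$-coefficients are indicated.

## Cubic rational functions with ordered ramification points

Take maps $f:\mathbb P^1\to\mathbb P^1$ of degree $3$. By Riemann–Hurwitz, $f$ has four ramification points counted with multiplicity. Suppose they are distinct. Then each has ramification index $2$, and no two lie in one fibre, since such a fibre would have degree at least $4$. Order the ramification points as $q_1,\dots,q_4$. Changing coordinates on the source, put $q_1,q_2,q_3$ at $0,\infty,1$. Their images are distinct, so after a change of coordinates on the target $f(0)=0$, $f(\infty)=\infty$, $f(1)=1$. No freedom is left.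

A cubic function with a double zero at $0$ and a double pole at $\infty$ has the form
$$f(x)=\frac{x^2(x+a)}{bx+c}.$$
The condition $f(1)=1$ says $1+a=b+c$. The condition $f'(1)=0$, read off from $f'/f=\frac2x+\frac1{x+a}-\frac b{bx+c}$, says $2+\frac1{1+a}-\frac b{1+a}=0$. Hence $b=2a+3$ and $c=-(a+2)$. The numerator of $f'/f$ is $2bx^2+(ab+3c)x+2ac$. One of its roots is $1$, so the other is
$$q_4=\frac{ac}{b}=-\frac{a(a+2)}{2a+3}.$$
Which $a$ are allowed? We need $b\ne0$, so $a\neq-\frac32$, for the pole at $\infty$ to be exactly double. We need the numerator and denominator coprime: $c\ne0$, so $a\ne-2$, and $ab\neq c$, that is $2(a+1)^2\ne0$. We need $q_4\neq0$, so $a\neq 0$. Finally $q_4\ne1$ says $a^2+4a+3\ne0$, which excludes $a=-1,-3$. Conversely, every other $a$ gives a function of the required kind. So cubic functions with four ordered simple ramification points, up to coordinate changes, form the curve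
$$\mathbb A^1\setminus\{0,-1,-2,-3,-\tfrac32\}.$$

On a nonempty open subset of the line, each point $p$ is the divisor of the function $x-p$, so the first Chow group vanishes. Forgetting the order of the $q_i$ divides by $S_4$, which creates no new classes over $\mathbb Q$. So the moduli space of these functions has the Chow ring of a point. Double covers of $\mathbb P^1$ give a second instance: such a cover is determined by its branch points, and configurations of points on $\mathbb P^1$ up to coordinate changes again form an open subset of an affine space modulo a finite group. Does this happen for covers of every degree and every genus?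

## Small Hurwitz spaces and four theorems

**Definition (simply branched cover).** Let $\alpha:C\to\mathbb P^1$ be a branched cover with $C$ smooth and connected. It is simply branched if every fibre contains at most one ramification point and every ramification point has index $2$.

The functions of the first section are examples. The function $x^2+x^{-2}$ has degree $4$ and ramification points $\pm1$ over $2$, $\pm i$ over $-2$, and $0,\infty$ over $\infty$. All indices are $2$, but it is not simply branched. The function $x^3$ fails in the other way: it has points of index $3$.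

**Definition (Hurwitz spaces).** Let $d\ge2$, $g\ge0$ be integers with $(d,g)\ne(2,0)$. Then $\mathcal H_{d,g}$ parametrizes covers $\alpha:C\to\mathbb P^1$ of degree $d$, with $C$ smooth and connected of genus $g$, up to automorphisms of $\mathbb P^1$. The small Hurwitz space $\mathcal H^s_{d,g}\subset\mathcal H_{d,g}$ is the open subset of simply branched covers. Its complement contains the Maxwell stratum (two ramification points over one point, as for $x^2+x^{-2}$) and the caustic stratum (a nonsimple ramification point, as for $x^3$).

Put $b=2g+2d-2$, the number of branch points of a simply branched cover. The condition $(d,g)\neq(2,0)$ means $b\ge3$. Let $\mathrm{Conf}_b$ denote sets of $b$ distinct points. Sending a cover to its branch points makes $\mathcal H^s_{d,g}$ finite étale over $[\mathrm{Conf}_b(\mathbb P^1)/PGL_2]$, by Riemann's existence theorem, so it is a smooth Deligne–Mumford (DM) stack. For $g\ge2$ let $\varphi:\mathcal H^s_{d,g}\to\mathcal M_g$ be the map forgetting $\alpha$. We write $\mathcal M_g\subset\overline{\mathcal M}_g$ for the stacks of smooth and of stable curves.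

We use these standard facts about Chow rings.

* (C1) For $U\subset X$ open, $A^*(X)\to A^*(U)$ is surjective, and classes of cycles supported on $X\setminus U$ go to $0$. Hence a nonempty open subset of $\mathbb A^m$ has Chow ring $\mathbb Q$.
* (C2) If $\pi$ is finite étale of degree $r$, then $\pi_*\pi^*=r$, so $\pi^*$ is injective. A DM stack and its coarse space have the same rational Chow groups and cohomology, and passing to a gerbe under a finite group does not change rational Chow groups.
* (C3) For a vector bundle $V$ on $X$, $A^*(\mathbb P(V))$ is generated over $A^*(X)$ by the hyperplane class, and $A^*(\mathrm{Gr}(2,V))$ by $c_1,c_2$ of the tautological subbundle.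
* (C4) $A^*(BSL_2)=\mathbb Q[c_2]$, and pullback $A^*(BPGL_2)\to A^*(BSL_2)$ is an isomorphism; the second Chern class of the adjoint bundle goes to $4c_2$.
* (C5) For smooth DM stacks the cycle class map $A^k\to H^{2k}$ is compatible with pullback.

The statement $A^*(\mathcal H^s_{d,g})=\mathbb Q$ means $A^0=\mathbb Q$ and $A^k=0$ for all $k\ge1$. Whether this holds for all $(d,g)$ in the above range is posed as open in Anand Patel, Ravi Vakil, "On the Chow ring of the Hurwitz space of degree three covers of ${\bf P}^{1}$", arXiv:1505.04323 (2015). Two facts are quoted there as known: (i) $A^*(\mathcal H_{2,g})=\mathbb Q$ for $g\ge1$, since up to stack-theoretic considerations irrelevant with $\mathbb Q$-coefficients this is the space $\mathcal M_{0,2g+2}$; (ii) the Picard rank conjecture $A^1(\mathcal H^s_{d,g})=0$ has been verified for $d\le5$ and for $d\ge2g+1$. The answer to the question is no.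

**Theorem A.** For every $d\ge11$, $A^{11}(\mathcal H^s_{d,12})\neq0$. More precisely, if $B\subset\mathcal M_{12}$ is the bielliptic locus (codimension $11$), then $\varphi^*[B]\in A^{11}(\mathcal H^s_{d,12})$ has nonzero class in $H^{22}(\mathcal H^s_{d,12};\mathbb Q)$.

For $d\ge25=2g+1$ this lies in the range where $A^1(\mathcal H^s_{d,g})=0$ is known.

**Theorem B.** Let $h\ge1$ and $n\ge2h+3$, and suppose that a smooth projective compactification of $\mathcal M_{h,n}$ has a nonzero holomorphic form of top degree $N:=3h-3+n$. Put $g=2h+n-1$ and let $B\subset\mathcal M_g$ be the locus of curves having an involution with quotient of genus $h$. Then $B$ is closed of pure codimension $N$, and for all $d\ge n$ one has $\varphi^*[B]\ne0$ in $H^{2N}(\mathcal H^s_{d,g};\mathbb Q)$. Hence $A^N(\mathcal H^s_{d,g})\neq0$.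

**Theorem C.** (1) If $g=12$, or $g\ge16$ is even, then $A^{g-1}(\mathcal H^s_{d,g})\ne0$ for all $d\ge g-1$. (2) If $g\equiv1\pmod 4$, $g\ge17$, or $g\equiv3\pmod4$, $g\ge27$, then $A^g(\mathcal H^s_{d,g})\neq0$ for all $d\ge g-3$.

**Theorem D.** $A^*(\mathcal H^s_{d,g})=\mathbb Q$ for $g=0$, $d\ge3$; for $g=1$, $d\ge2$; and for $d=2$, $g\ge1$.

The remaining pairs $(d,g)$ are not determined here.

## Genus zero, genus one and degree two: proof of Theorem D

**Lemma 1.** Let $b\ge3$. Then $A^*([\mathrm{Conf}_b(\mathbb P^1)/PGL_2])=\mathbb Q$. Consequently, if a morphism to $BPGL_2$ factors through $[\mathrm{Conf}_b(\mathbb P^1)/PGL_2]$, then all positive-degree classes pulled back from $BPGL_2$ vanish.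

*Proof.* Ordered configurations modulo $PGL_2$ form $\mathcal M_{0,b}$, and $[\mathrm{Conf}_b(\mathbb P^1)/PGL_2]=[\mathcal M_{0,b}/S_b]$. By (C2) its Chow ring injects into $A^*(\mathcal M_{0,b})$. Putting three points at $0,1,\infty$ shows that $\mathcal M_{0,b}$ is open in $\mathbb A^{b-3}$, so $A^*(\mathcal M_{0,b})=\mathbb Q$ by (C1). For the last claim, positive-degree classes already vanish on the intermediate stack. $\square$

The lemma applies as follows. A $\mathbb P^1$-bundle $P\to S$ is a map $S\to BPGL_2$, and a divisor in $P$ that is finite étale of degree $b$ over $S$ is a factorization of it through $[\mathrm{Conf}_b(\mathbb P^1)/PGL_2]$.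

**Step 1: $g=0$, $d\ge3$.** This step kills three generators by three geometric relations. A degree $d$ map $\mathbb P^1\to\mathbb P^1$ is a pair of binary forms of degree $d$ up to a common scalar, so $\mathcal H^s_{d,0}=[U/(PGL_2\times PGL_2)]$ with $U$ open in $\mathbb P^{2d+1}=\mathbb P(\mathrm{Sym}^d\otimes\mathbb C^2)$. Rationally we may use $SL_2\times SL_2$ instead, because $[U/(SL_2\times SL_2)]\to[U/(PGL_2\times PGL_2)]$ is a gerbe under a finite group. By (C1), (C3), (C4) the ring $A^*(\mathcal H^s_{d,0})$ is generated by the hyperplane class $\zeta$ and the classes $c_2,c_2'$ of the two factors $BSL_2$. Each of them vanishes on $U$. First, the resultant is an $SL_2\times SL_2$-invariant form of degree $2d$ without zeros on $U$ (the two forms have no common zero), so $2d\,\zeta=0$. Second, the branch divisor consists of $b=2d-2\ge4$ distinct points of the target, so the class of the target factor vanishes by Lemma 1. Third, the ramification divisor consists of $b$ distinct points of the source, so the class of the source factor vanishes too. Since $U$ is irreducible, $A^0=\mathbb Q$, and the Chow ring is $\mathbb Q$.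

**Step 2: $g=1$, $d\ge3$.** The purpose is to present the space, after a finite étale cover, as an open part of a Grassmann bundle over $\mathcal M_{1,1}$. Let $\widetilde{\mathcal H}$ parametrize $(E,o,\alpha)$ with $\alpha:E\to\mathbb P^1$ in $\mathcal H^s_{d,1}$ and $\alpha^*\mathcal O(1)\cong\mathcal O_E(d\cdot o)$. The possible $o$ for a given $\alpha$ form a torsor under $E[d]$, so $\widetilde{\mathcal H}\to\mathcal H^s_{d,1}$ is finite étale of degree $d^2$, and $A^*(\mathcal H^s_{d,1})\hookrightarrow A^*(\widetilde{\mathcal H})$. Let $V$ be the rank $d$ bundle on $\mathcal M_{1,1}$ with fibre $H^0(E,\mathcal O_E(d\cdot o))$. Up to coordinates on the target, $\alpha$ is the same as its two-dimensional space of sections. So $\widetilde{\mathcal H}$ is an open substack of the irreducible $\mathrm{Gr}(2,V)$: base point freeness and simple branching are open conditions. The coarse space of $\mathcal M_{1,1}$ is the $j$-line $\mathbb A^1$, so $A^*(\mathcal M_{1,1})=\mathbb Q$. By (C3), $A^*(\mathrm{Gr}(2,V))$ is generated by $c_1,c_2$ of the tautological subbundle $S$, and $A^1=\mathbb Qc_1$.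

To kill $c_1$, consider pencils with a base point. For fixed $p\in E$ they form $\mathrm{Gr}(2,H^0(\mathcal O(d\cdot o-p)))$, a nonempty $\mathrm{Gr}(2,d-1)$ of codimension $2$ in $\mathrm{Gr}(2,d)$. The point $p$ moves in $E$, and a pencil has finitely many base points, so the union over $p$ has codimension $1$. (For $d=3$, a pencil in $|3o|$ is the projection of the plane cubic $E\subset\mathbb P^2$ from a point, and the divisor is $E$ itself.) The resulting divisor in $\mathrm{Gr}(2,V)$ restricts to a nonzero effective divisor on the projective fibres $\mathrm{Gr}(2,d)$, so its class is a nonzero multiple of $c_1$. It is disjoint from $\widetilde{\mathcal H}$, so $c_1=0$ there.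

To kill $c_2$, note that the target of the pencil is the projectivization of $S^\vee$. The class $c_1^2-4c_2$ is minus the second Chern class of the bundle of traceless endomorphisms, so it is pulled back from $BPGL_2$, along the map given by the target bundle. The branch divisor factors this map through $[\mathrm{Conf}_{2d}(\mathbb P^1)/PGL_2]$. By Lemma 1, $c_1^2-4c_2=0$, so $c_2=0$. Hence $A^*(\widetilde{\mathcal H})=\mathbb Q$ and $A^*(\mathcal H^s_{d,1})=\mathbb Q$.

**Step 3: $d=2$, $g\ge1$.** This covers the remaining pair $(2,1)$ as well. A double cover is simply branched and is determined by its branch divisor, its only extra symmetry being the covering involution. So rationally $\mathcal H^s_{2,g}=\mathcal H_{2,g}$ has the Chow ring of $[\mathrm{Conf}_{2g+2}(\mathbb P^1)/PGL_2]$, which is $\mathbb Q$ by Lemma 1; this is fact (i). Theorem D is proved. $\blacksquare$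

## Classes from $\mathcal M_g$ on an affine moduli space

How would one continue to $g\ge2$? A tempting shortcut is that $\mathcal H^s_{d,g}$ is finite étale over a space with Chow ring $\mathbb Q$. But $\pi_*\pi^*=r$ says only that the Chow ring of the base injects into that of the cover. It does not bound the cover. For instance, let $E$ be an elliptic curve and $E\setminus E[2]\to\mathbb P^1\setminus\{4\text{ points}\}$ the quotient by $-1$, which is étale of degree $2$. The base has $A^1=0$. Upstairs, rationally, the removed torsion points span only the degree part of $\mathrm{Pic}(E)$, so $A^1(E\setminus E[2])=E(\mathbb C)\otimes\mathbb Q$. This is nonzero because $E(\mathbb C)$ is uncountable and its torsion is countable.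

Next, copy Step 2. A cover is a pencil of sections of a line bundle $L$ of degree $d$ on a curve $C$. The pencil contributes $c_1$ and $c_2$, and the relations of Step 2 concern these. In genus $1$ the base contributed nothing, because $A^*(\mathcal M_{1,1})=\mathbb Q$. For $g\ge2$ the base parametrizes pairs $(C,L)$, and neither relation says anything about a class $\varphi^*[Z]$ with $Z\subset\mathcal M_g$. This is exactly where the argument stops, and it suggests trying to show that some $\varphi^*[Z]$ is nonzero. Divisors $Z$ will not do for $d\ge2g+1$: there $A^1=0$ by fact (ii), so all products of divisor classes vanish as well.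

The usual test for nonvanishing is a degree computed on a complete subvariety. There is none of positive dimension: the coarse space of $\mathcal H^s_{d,g}$ is finite over $\mathcal M_{0,b}/S_b$. The latter is affine, since $\mathcal M_{0,b}$ is the complement of hyperplanes in $\mathbb A^{b-3}$. So the coarse space is affine.

We therefore need a test space which is itself affine, and a reason for nonvanishing that survives on affine varieties. The reason will be that the diagonal of a variety with a holomorphic top form stays cohomologically nontrivial on arbitrary open subsets. The test space comes from the boundary of $\overline{\mathcal M}_g$. At the curves $E_1\cup E_2$ obtained by gluing two $n$-pointed curves of genus $h$, the closure of the double cover locus is the diagonal condition $(E_1,p)\cong(E_2,p')$. The space $\mathcal H^s_{d,g}$ does not reach these curves, but smooth covers can be built by plumbing arbitrarily close to them. Cohomology only sees maps up to homotopy, so close is enough.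

## The diagonal of a variety with a holomorphic top form

Consider first $X=\mathbb A^1$. The diagonal in $X\times X$ has equation $x-y=0$ and class $0$. Now take $X=E\setminus\{o\}$ with $E$ elliptic. The surface $X\times X$ is affine again. But $H^1(E)\to H^1(X)$ is an isomorphism, so the $H^1\otimes H^1$ Künneth component of $[\Delta_X]$ is, up to sign, $a\otimes b-b\otimes a$ for a symplectic basis $a,b$. The diagonal class is nonzero. In general, part of the middle cohomology dies on open subsets, but the holomorphic top forms never do.

We recall from Deligne's theory: if $D$ is smooth with smooth projective compactification $\overline D$ and snc boundary, then $H^N(D;\mathbb C)$ carries a mixed Hodge structure, restriction and pullback are morphisms, and $F^NH^N(D;\mathbb C)=H^0(\overline D,\Omega^N(\log))$. (For $D=\mathbb C^*$ and $N=1$ this space is spanned by $dz/z$.) The kernel of a morphism from a pure Hodge structure is a sub-Hodge structure.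

**Proposition 2.** Let $M$ be a smooth irreducible quasi-projective variety of dimension $N$, let $M'\supset M$ be a smooth projective compactification, and suppose $H^0(M',\Omega^N)\ne0$. Let $D_1,D_2$ be smooth irreducible quasi-projective varieties and $f_i:D_i\to M$ dominant morphisms. Then $(f_1\times f_2)^*[\Delta_M]\neq0$ in $H^{2N}(D_1\times D_2;\mathbb C)$.

*Proof.* Put $V=H^N(M';\mathbb C)$. Let $r_i:V\to H^N(M;\mathbb C)\to H^N(D_i;\mathbb C)$ be restriction followed by $f_i^*$, and let $K_i=\ker r_i$. This is a sub-Hodge structure, so $K_i=\bigoplus K_i^{p,q}$ with $K_i^{p,q}\subset V^{p,q}$.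

**Step 1: $K_i^{N,0}=K_i^{0,N}=0$.** This step shows that holomorphic forms survive. Resolving the closure of the graph of $f_i$, choose a smooth projective compactification $\overline D_i$ of $D_i$ with snc boundary such that $f_i$ extends to $F_i:\overline D_i\to M'$. Let $0\neq\eta\in H^0(M',\Omega^N)$. Since $F_i$ is dominant, it is generically submersive, so $F_i^*\eta\ne0$. Now
$$H^0(\overline D_i,\Omega^N)\subset H^0(\overline D_i,\Omega^N(\log))=F^NH^N(D_i;\mathbb C)\subset H^N(D_i;\mathbb C),$$
so $r_i(\eta)\neq0$. Thus $K_i^{N,0}=0$. As $K_i$ is the complexification of a real subspace, $K_i^{0,N}=0$ by conjugation.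

**Step 2: a surviving Künneth component.** This step finds a part of the diagonal class that $r_1\otimes r_2$ cannot kill. The class $[\Delta_M]$ is the restriction of $[\Delta_{M'}]$. Let $Q$ be the Poincaré pairing on $V$, and choose a basis $(e_j)$ of $V$ adapted to the Hodge decomposition, with $Q$-dual basis $(e_j^*)$. The component of $[\Delta_{M'}]$ in $V\otimes V$ is, up to sign, $\delta=\sum_je_j^*\otimes e_j$. The pairing $Q$ pairs $V^{p,q}$ nontrivially only with $V^{q,p}$, so for $e_j\in V^{N,0}$ we have $e_j^*\in V^{0,N}$. The part of $\delta$ in $V^{0,N}\otimes V^{N,0}$ is therefore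
$$\delta_0=\sum_{e_j\in V^{N,0}}e_j^*\otimes e_j,$$
which is nonzero because $V^{N,0}=H^0(M',\Omega^N)\neq0$.

The Künneth component of $(f_1\times f_2)^*[\Delta_M]$ in $H^N(D_1)\otimes H^N(D_2)$ is, up to sign, $(r_1\otimes r_2)(\delta)$. It lies in
$$\operatorname{im}r_1\otimes\operatorname{im}r_2\cong V/K_1\otimes V/K_2=\bigoplus\big(V^{p,q}/K_1^{p,q}\big)\otimes\big(V^{p',q'}/K_2^{p',q'}\big).$$
Its component in the summand $(p,q)=(0,N)$, $(p',q')=(N,0)$ is the image of $\delta_0$. By Step 1 this summand is all of $V^{0,N}\otimes V^{N,0}$, so the component is $\delta_0\neq0$. $\square$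

## Double covers degenerating to two copies of a curve

From here until Theorem B is proved, fix
$$h\ge1,\quad n\ge2h+3,\quad N=3h-3+n,\quad g=2h+n-1,\quad M:=\mathcal M_{h,n}.$$
A nontrivial automorphism of a curve of genus $h\ge2$ fixes at most $2h+2$ points, and a nontrivial automorphism of a genus $1$ curve at most $4$. So $n$-pointed curves have no automorphisms, and $M$ is a fine moduli space: a smooth irreducible quasi-projective variety of dimension $N$. Gluing the $i$-th points for all $i$ defines
$$\xi:M\times M\to\overline{\mathcal M}_g,\qquad\big((E_1,p),(E_2,p')\big)\mapsto E_1\cup_{p_i\sim p_i'}E_2.$$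
The genus of the glued curve is $2h+n-1=g$.

Let $B\subset\mathcal M_g$ be the locus of curves with an involution whose quotient has genus $h$. For $h=1$ these are the bielliptic curves. By Riemann–Hurwitz, $2g-2=2(2h-2)+2n$, so such a double cover has $2n$ branch points.

**$B$ is closed of pure codimension $N$.** We identify $B$ as the image of a smooth stack under a finite map. The inertia stack of $\mathcal M_g$ parametrizes pairs of a curve and an automorphism. It is finite and unramified over $\mathcal M_g$, so its identity section is open and closed. Hence "$\iota^2=1$" and "$\iota\ne1$" are open and closed conditions. The genus of $C/\iota$ is $\dim H^1(C,\mathcal O_C)^\iota$, which is locally constant. So the pairs $(C,\iota)$ with $\iota$ an involution with quotient of genus $h$ form an open and closed substack $\mathcal B$ of the inertia stack, and its image $B$ is closed. Deformations of $(C,\iota)$ are unobstructed (the obstructions lie in $H^2(C,T_C)^\iota=0$), with tangent space $H^1(C,T_C)^\iota$. With $E=C/\iota$ and branch divisor $D$ of degree $2n$, this space is dual to $H^0(C,2K_C)^\iota=H^0(E,2K_E+D)$, of dimension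
$$(4h-4+2n)-h+1=3h-3+2n.$$
Since $\mathcal B\to\mathcal M_g$ is finite, $B$ has this pure dimension, and its codimension is $(6h+3n-6)-(3h-3+2n)=3h-3+n=N$.

Let $\overline B$ be the closure of $B$ in $\overline{\mathcal M}_g$, so $[\overline B]|_{\mathcal M_g}=[B]$.

**Proposition 3.** $\xi^{-1}(\overline B)=\Delta_M$ as sets, and $\xi^*[\overline B]=m[\Delta_M]$ in $A^N(M\times M)$ with $m>0$.

The local picture behind this is $y^2=x^2+\varepsilon$. At $\varepsilon=0$ there are two lines exchanged by $y\mapsto-y$. For $\varepsilon\ne0$ the curve is smooth and the node has been replaced by two branch points $x=\pm\sqrt{-\varepsilon}$ of the double cover $(x,y)\mapsto x$. The $n$ nodes produce the $2n$ branch points.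

*Proof.*

**Step 1: $\xi^{-1}(\overline B)\subseteq\Delta_M$.** We extend the involution to the limit curve and count invariants in $H^1(\mathcal O)$. Let $C_0=E_1\cup E_2$ lie in $\overline B$. There is a family of stable curves $\pi:\mathcal C\to\operatorname{Spec}R$ over a discrete valuation ring with special fibre $C_0$ and generic fibre in $B$. After a finite base change the generic fibre has an involution $\iota$ with quotient of genus $h$. Isom-schemes of stable curves are finite over the base, so $\iota$ extends to $\mathcal C$; let $\iota_0$ be its restriction to $C_0$. The module $R^1\pi_*\mathcal O$ is locally free and commutes with base change. Its invariant part is the image of the idempotent $(1+\iota)/2$, so it has both properties too. Its generic rank is $h$, hence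
$$\dim H^1(C_0,\mathcal O)^{\iota_0}=h.\tag{1}$$
The sequence $0\to\mathcal O_{C_0}\to\mathcal O_{E_1}\oplus\mathcal O_{E_2}\to\bigoplus_{i=1}^n\mathbb C\to0$, with last map $(f_1,f_2)\mapsto(f_1(p_i)-f_2(p_i'))_i$, gives
$$0\to\mathbb C^n/\mathbb C(1,\dots,1)\to H^1(\mathcal O_{C_0})\to H^1(\mathcal O_{E_1})\oplus H^1(\mathcal O_{E_2})\to0,\tag{2}$$
and taking $\iota_0$-invariants is exact. Let $\sigma$, with $\sigma^2=1$, be the permutation of the nodes induced by $\iota_0$.

Suppose first that $\iota_0$ preserves $E_1$ and $E_2$. Then it acts on $\mathbb C^n$ by permuting coordinates by $\sigma$, and the invariants of $\mathbb C^n/\mathbb C(1,\dots,1)$ have dimension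
$$\#\{\text{orbits of }\sigma\}-1\ge\lceil n/2\rceil-1\ge(h+2)-1=h+1.$$
This contradicts (1). Here $n\ge2h+3$ is used.

So $\iota_0$ exchanges $E_1$ and $E_2$. Then $(f_1,f_2)$ goes to $(f_2\circ\iota_0,f_1\circ\iota_0)$. With $\iota_0(p_i)=p'_{\sigma(i)}$, the new difference at the $i$-th node is $f_2(p'_{\sigma(i)})-f_1(p_{\sigma(i)})$, so the action on $\mathbb C^n$ is $-\sigma$. An invariant vector satisfies $v_{\sigma(i)}=-v_i$: it vanishes at fixed points of $\sigma$ and is determined by one entry on each 2-cycle. So the invariants of $\mathbb C^n$ have dimension $c$, the number of 2-cycles. On the line $\mathbb C(1,\dots,1)$ the action is $-1$, so there are no invariants there, and the quotient has invariants of dimension $c$. The two summands on the right of (2) are exchanged, giving invariants of dimension $h$. By (1), $c+h=h$. So $c=0$ and $\sigma=\mathrm{id}$, and $\iota_0|_{E_1}:E_1\to E_2$ is an isomorphism with $p_i\mapsto p_i'$. The point lies in $\Delta_M$.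

**Step 2: $\Delta_M\subseteq\xi^{-1}(\overline B)$.** We smooth two copies of a curve by double covers. Let $(E,p)\in M$ and $L=\mathcal O_E(\sum p_i)$. Let $t\in H^0(L)$ be the section with divisor $\sum p_i$. Since $\deg L^2=2n\ge2h$, $L^2$ is base point free, so some $s\in H^0(L^2)$ vanishes at none of the $p_i$. In the total space of $L$ consider
$$C_\varepsilon=\{y^2=t^2+\varepsilon s\}.$$
These curves are finite over $E$ and form a flat proper family. The curve $C_0$ is $\{y=t\}\cup\{y=-t\}$, two copies of $E$ meeting transversally over the simple zeros $p_i$ of $t$; this is $\xi((E,p),(E,p))$. The pencil $\langle t^2,s\rangle$ has no base points, so by Bertini $t^2+\varepsilon s$ has simple zeros for general $\varepsilon$. Then $C_\varepsilon$ is smooth, and connected since the double cover has $2n>0$ branch points. It has genus $2h-1+n=g$, and $y\mapsto-y$ is an involution with quotient $E$. So $C_0\in\overline B$.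

**Step 3: the multiplicity is positive.** We use that the intersection has the expected dimension. Let $\overline B'$ be an irreducible component of $\overline B$. Since $\overline{\mathcal M}_g$ is smooth, every component of $\xi^{-1}(\overline B')$ has codimension at most $N$. It lies in $\Delta_M$, which is irreducible of codimension $N$. So $\xi^{-1}(\overline B')$ is, as a set, empty or $\Delta_M$, and it is $\Delta_M$ for at least one $\overline B'$ by Step 2. The refined pullback of $[\overline B']$ lies in $A_N(\xi^{-1}(\overline B'))$, so it is $0$ in the first case and $m'[\Delta_M]$ in the second. The coefficient $m'$ can be computed étale-locally. Let $U\to\overline{\mathcal M}_g$ be an étale atlas, $P=(M\times M)\times_{\overline{\mathcal M}_g}U$, and $\overline B'_U$ the preimage of $\overline B'$ in $U$. Then $m'$ is the multiplicity of a component in the intersection of $P\times\overline B'_U$ with the graph $P\subset P\times U$. The graph is regularly embedded of codimension $3g-3$, and the component has the expected dimension $2N+(3g-3-N)-(3g-3)=N$. For such a proper component the multiplicity is positive by Fulton, *Intersection Theory*,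 Prop. 7.1(a). Summing over the components $\overline B'$ gives $m>0$. $\square$

## Simply branched covers with a labelled fibre

**Definition (labelled covers).** For $e\ge n$ let $\widehat H_e$ be the space of $(E,f,(p_1,\dots,p_e))$, where $E$ is smooth connected of genus $h$, $f:E\to\mathbb P^1$ is simply branched of degree $e$ and unramified over $\infty$, and $f^{-1}(\infty)=\{p_1,\dots,p_e\}$ is labelled.

An automorphism over $\mathbb P^1$ preserving the labels fixes an unramified fibre pointwise, so it is the identity. (The analogue for $h=0$, $e=2$: the double cover with branch points $\{a,b\}\subset\mathbb A^1$ has an involution, but this exchanges $p_1$ and $p_2$. So the two labellings are isomorphic, each is rigid, and $\widehat H_2=\mathrm{Conf}_2(\mathbb A^1)$.) By Riemann's existence theorem $\widehat H_e$ is finite étale over the space of sets of $2h-2+2e$ distinct points of $\mathbb A^1$. That space is the complement of a discriminant and is affine. So $\widehat H_e$ is a smooth affine variety, possibly disconnected, and by rigidity it carries a universal family.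

**Lemma 4.** For $e\ge n$, some connected component of $\widehat H_e$ dominates $M=\mathcal M_{h,n}$ via $(E;p_1,\dots,p_n)$.

*Proof.*

**Step 1: general pencils are simply branched.** We bound the bad divisors in a complete linear system. Let $E$ have genus $h$ and $L$ degree $e\ge2h+3$. Then $\dim|L|=e-h\ge2$. For $p,q\in E$ the bundles $L(-p)$, $L(-2p)$, $L(-3p)$, $L(-2p-2q)$ have degree at least $2h-1$, so their $h^1$ vanishes and each point imposed, with multiplicity, costs one dimension. Therefore:

* the divisors $\ge3p$ for some $p$ form a closed subset of codimension $\ge3-1=2$ in $|L|$;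
* the divisors $\ge2p+2q$ for some $p,q$ form a closed subset of codimension $\ge4-2=2$;
* the nonreduced divisors form a closed subset of codimension $\ge2-1=1$;
* the pencils with a base point form a closed subset of codimension $\ge2-1=1$ in the Grassmannian of pencils, since those in the hyperplane $|L(-p)|$ have codimension $2$.

A general line in $|L|$ avoids the first two subsets and has no base point. Its members are then reduced or of the form $2p$ plus a reduced divisor not containing $p$, which says that it defines a simply branched map of degree $e$. Call such lines good; they form a nonempty open set.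

**Step 2: general divisors are fibres of good pencils.** This lets us prescribe the fibre over $\infty$. The variety of pairs (divisor, line through it) is a $\mathbb P^1$-bundle over the Grassmannian of lines, so it is irreducible. The pairs with a good line are dense in it, and it surjects onto $|L|$. So a dense open set of reduced divisors in $|L|$ lie on a good line. For such a divisor, choose a good line and place the divisor over $\infty$; labelling its points in any order gives a point of $\widehat H_e$.

**Step 3: density in $\mathcal M_{h,e}$.** We pass from each $(E,L)$ to all pointed curves. The fibre over $L$ of the sum map $E^e\to\mathrm{Pic}^e(E)$ has quotient $|L|$ by $S_e$. A quotient map by a finite group is open, so preimages of dense sets are dense. Hence, for every $(E,L)$, the image of $\widehat H_e\to\mathcal M_{h,e}$ contains a dense subset of $\{(E;p):p_i\text{ distinct},\ \mathcal O(\sum p_i)\cong L\}$. If the image were not dense in $\mathcal M_{h,e}$, some nonempty open $O$ would be disjoint from it. Take $(E,p)\in O$ and $L=\mathcal O(\sum p_i)$. Then $O$ meets the set just described in a nonempty open subset, a contradiction.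 So the image is dense in $\mathcal M_{h,e}$, and its projection is dense in the irreducible $\mathcal M_{h,n}$. Since $\widehat H_e$ has finitely many components, one of them dominates. $\square$

Fix $d\ge n$. Let $D_1\subset\widehat H_d$ and $D_2\subset\widehat H_n$ be components dominating $M$, with maps $f_i:D_i\to M$. Write $\alpha_i:E_i\to\mathbb P^1$ for the covers themselves. Note that $\alpha_2$ has exactly $n$ sheets, while $\alpha_1$ may have more.

## Plumbing two covers along $n$ sheets

The idea is to cut out discs around $p_i\in E_1$ and $p_i'\in E_2$, $i\le n$, and glue by $uv=t$, where $u=1/\alpha_1$ and $v=1/\alpha_2$. In these coordinates $1/u=v/t$, so $\alpha_1$ and $1/(t\alpha_2)$ fit together to a map to $\mathbb P^1$.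

**Proposition 5.** There are a continuous function $\rho:D_1\times D_2\to(0,\infty)$ and, with
$$T=\{(x_1,x_2,t)\in D_1\times D_2\times\mathbb C:|t|<\rho(x_1,x_2)\},\qquad T^*=T\cap\{t\neq0\},$$
a commutative diagram of continuous maps of coarse spaces
$$\begin{array}{ccc}T^*&\longrightarrow&\mathcal H^s_{d,g}\\\downarrow&&\downarrow{\scriptstyle\varphi}\\T&\longrightarrow&\overline{\mathcal M}_g\end{array}$$
(the right arrow lands in $\mathcal M_g$), whose bottom arrow restricts to $\xi\circ(f_1\times f_2)$ on $t=0$.

*Proof.*

**Step 1: trivial sheets near infinity.** We set up coordinates valid over all of $D_i$. Choose continuous $R_i:D_i\to(0,\infty)$ with $R_i(x)>|\beta|$ for all branch points $\beta$ of the cover $x$, for instance $1+\max|\beta|$. Over $\{(x,z):|z|>R_i(x)\}\subset D_i\times\mathbb P^1$, fibrewise a disc around $\infty$, the universal cover is unramified. This set retracts to $D_i\times\{\infty\}$, over which the cover is trivialized by the labels. So it is a disjoint union of sheets indexed by the labels. On the sheets of $E_1$ use the coordinate $u=1/\alpha_1$, $|u|<1/R_1$. On the sheets of $E_2$ use $v=1/\alpha_2$, $|v|<1/R_2$.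 Put $\rho=\dfrac1{R_1(x_1)R_2(x_2)}$. For $|t|<\rho$ we have $|t|R_2<1/R_1$ and $|t|R_1<1/R_2$.

**Step 2: the pieces and the gluing.** This step constructs the total space. Consider the complex manifolds

* $X_1$: pairs of a point of $T$ and a point of $E_1$ not in the closed set $|u|\le|t|R_2$ of the sheets $1,\dots,n$;
* $X_2$: pairs of a point of $T$ and a point of $E_2$ not in $|v|\le|t|R_1$ of the sheets $1,\dots,n$;
* $P_i$, $1\le i\le n$: the set $\{(x_1,x_2,t,u,v):|t|<\rho,\ |u|<1/R_1,\ |v|<1/R_2,\ uv=t\}$.

$X_1$ and $X_2$ are open in the pulled-back universal curves because the $R_i$ are continuous. $P_i$ is a closed submanifold of an open set in $D_1\times D_2\times\mathbb C^3$, smooth over $D_1\times D_2$ with fibre coordinates $u,v$. Identify $\{u\ne0\}\subset P_i$ with the region $|t|R_2<|u|<1/R_1$ of sheet $i$ in $X_1$; this is correct since $v=t/u$ and $|v|<1/R_2$ means $|u|>|t|R_2$. Likewise identify $\{v\neq0\}\subset P_i$ with the region $|t|R_1<|v|<1/R_2$ of sheet $i$ in $X_2$. On $\{uv\ne0\}$ this identifies parts of $X_1$ and $X_2$, and different $P_i$ are not glued to each other. All gluings are biholomorphisms between open subsets over $T$. Call the result $\mathcal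 X\to T$.

**Step 3: $\mathcal X$ is Hausdorff.** We must check that limits of identified pairs are identified. Let $a_k\in X_1$ and $b_k=(u_k,v_k)\in P_i$ be identified, with $a_k\to a\in X_1$ and $b_k\to b=(u,v)\in P_i$. Since $|u|<1/R_1$, the point $a$ lies in sheet $i$ and has coordinate $u$. Since $a\in X_1$, $|u|>|t|R_2\ge0$. So $u\ne0$, and $a,b$ are identified. The pair $X_2,P_i$ is symmetric. Now let $a_k\in X_1$ and $b_k\in X_2$ be identified, so $u_kv_k=t_k\ne0$, with $a_k\to a\in X_1$ and $b_k\to b\in X_2$. Passing to a subsequence, all lie in sheets of one label $i$, and $|u_k|\to\mu\in[|t|R_2,1/R_1]$, $|v_k|\to\nu\in[|t|R_1,1/R_2]$ with $\mu\nu=|t|$. The value $\mu=|t|R_2$ would put $a$ in the removed set, so $\mu>|t|R_2$, and similarly $\nu>|t|R_1$. If $t=0$, then $\mu,\nu>0$ contradicts $\mu\nu=0$. If $t\ne0$, then $\mu=|t|/\nu<1/R_1$ and $\nu=|t|/\mu<1/R_2$. So $a$ and $b$ lie in the open sheets, with coordinates satisfying $uv=t$ in the gluing regions, and they are identified.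

**Step 4: $\mathcal X\to T$ is proper.** We cover $\mathcal X$ locally over $T$ by finitely many proper pieces. Near a given point of $T$ choose constants $\epsilon_i<1/R_i$ with $\epsilon_1\epsilon_2>|t|$. Then $\epsilon_1>|t|/\epsilon_2>|t|R_2$ and $\epsilon_2>|t|R_1$. Consider $E_1\setminus\bigcup\{|u|<\epsilon_1\}\subset X_1$ and $E_2\setminus\bigcup\{|v|<\epsilon_2\}\subset X_2$ (discs in the sheets $1,\dots,n$), and $\{|u|\le\epsilon_1,|v|\le\epsilon_2,uv=t\}\subset P_i$. They cover $\mathcal X$: a point of $P_i$ with $|u|>\epsilon_1$ is in the first set, one with $|v|>\epsilon_2$ is in the second, and a point of $X_1$ outside the first set lies in some $P_i$; similarly for $X_2$. Each piece is proper over $T$ locally: the first two are closed in proper families of curves, the third is closed and bounded with bounds inside $P_i$.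

**Step 5: the map to $\overline{\mathcal M}_g$.** Here we identify the fibres. Locally $\mathcal X\to T$ is smooth or of the form $uv=t$, so it is a proper flat holomorphic family of nodal curves. The fibre at $t=0$ is the stable curve $E_1\cup_{p_i\sim p_i',\,i\le n}E_2$. For $t\ne0$ the fibre $C_t$ is smooth, and it is connected, being two connected surfaces joined by $n$ annuli. Its genus is $2h+n-1=g$. The relative tricanonical bundle embeds the family, locally over $T$, in a projective space, so the family is induced by a holomorphic map to the Hilbert scheme. This gives a continuous (indeed holomorphic) map from $T$ to the coarse space of $\overline{\mathcal M}_g$, equal to $\xi\circ(f_1\times f_2)$ on $t=0$.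

**Step 6: the cover over $T^*$.** We define $\alpha_t:C_t\to\mathbb P^1$ and check that it is simply branched of degree $d$. Put $\alpha_t=\alpha_1$ on the part of $E_1$ and $\alpha_t=1/(t\alpha_2)$ on the part of $E_2$. On the annuli $1/(t\alpha_2)=v/t=1/u=\alpha_1$, so $\alpha_t$ is well defined and holomorphic. From the part of $E_1$ we removed only points with $|\alpha_1|\ge1/(|t|R_2)$. So over $|z|<1/(|t|R_2)$ it contributes all $d$ sheets of $\alpha_1$. The part of $E_2$ is exactly $\{|t\alpha_2|<1/R_1\}\subset E_2$, since all $n$ sheets of $\alpha_2$ are plumbed. So over $|z|>R_1$ it contributes all $n$ sheets of $1/(t\alpha_2)$, and there are in addition the $d-n$ unplumbed, unramified sheets of $E_1$. The regions $|z|<1/(|t|R_2)$ and $|z|>R_1$ cover $\mathbb P^1$ because $|t|<\rho$, and on the overlap the two descriptions agree. Hence $\deg\alpha_t=d$. The branch points are those of $\alpha_1$, in $|z|<R_1$, and the points $1/(t\beta)$ with $\beta$ a branch point of $\alpha_2$, in $|z|>1/(|t|R_2)>R_1$. They are distinct and the branching over each is simple. Their number is $(2h-2+2d)+(2h-2+2n)=2g+2d-2$, as it should be. So $\alpha_t\in\mathcal H^s_{d,g}$.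

Here is a check outside our range of genera. If $E_1,E_2$ are rational and $d=n=2$, the result is the double cover with four branch points $\beta_1,\beta_2,\frac1{t\beta_3},\frac1{t\beta_4}$, namely $y^2=(z-\beta_1)(z-\beta_2)(1-t\beta_3z)(1-t\beta_4z)$. It has genus $1=0+0+2-1$.

**Step 7: the map to $\mathcal H^s_{d,g}$.** We verify continuity. The branch points depend continuously on the point of $T^*$. Away from them the covers form a finite covering of the complement of the branch set in $T^*\times\mathbb P^1$. Over a small contractible set in $T^*$ this complement is topologically a product, so the covering is pulled back from one fibre: the covers form a locally trivial topological family. Therefore $(x_1,x_2,t)\mapsto[\alpha_t]$ is a continuous map to the covering space of $\mathrm{Conf}_b(\mathbb P^1)$ parametrizing isomorphism classes of simply branched covers over $\mathbb P^1$, and from there we map to the coarse space of $\mathcal H^s_{d,g}$. Both ways around the diagram send a point of $T^*$ to the class of $C_t$. $\square$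

## Homotopy to the boundary: proof of Theorem B

We already know that $B$ is closed of pure codimension $N$. Keep $d\ge n$ and the notation of Proposition 5. Let $\psi:D_1\times D_2\to\mathcal H^s_{d,g}$ be the composite of the section $(x_1,x_2)\mapsto(x_1,x_2,\rho/2)$ of $T^*$ with $T^*\to\mathcal H^s_{d,g}$. It is only continuous, which suffices for cohomology. Inside $T$ this section is homotopic to $(x_1,x_2)\mapsto(x_1,x_2,0)$ via $t=s\rho/2$, $s\in[0,1]$. By Proposition 5, $\varphi\circ\psi$, viewed in $\overline{\mathcal M}_g$, is homotopic to $\xi\circ(f_1\times f_2)$. Since $[B]=[\overline B]|_{\mathcal M_g}$,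
$$\psi^*\varphi^*[B]=(f_1\times f_2)^*\xi^*[\overline B]=m\,(f_1\times f_2)^*[\Delta_M]\ne0\quad\text{in }H^{2N}(D_1\times D_2;\mathbb C).$$
The second equality is Proposition 3. The nonvanishing is Proposition 2, which applies because the affine varieties $D_i$ are smooth and irreducible and dominate $M$, and a compactification of $M$ has a nonzero top form by hypothesis. Hence $\varphi^*[B]\neq0$ in $H^{2N}(\mathcal H^s_{d,g};\mathbb Q)$. By (C5) this is the cycle class of $\varphi^*[B]\in A^N(\mathcal H^s_{d,g})$, so that class is nonzero. $\blacksquare$

## Square-integrable forms from modular forms: proofs of Theorems A and C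

It remains to produce top forms on compactifications of $\mathcal M_{h,n}$. The next lemma lets us work on $\mathcal M_{h,n}$ itself.

**Lemma 6.** Let $M'$ be a smooth projective compactification of $M=\mathcal M_{h,n}$. A holomorphic $N$-form $\omega$ on $M$ with $\int_M|\omega\wedge\bar\omega|<\infty$ extends holomorphically to $M'$.

*Proof.* Near a point of $M'\setminus M$ write $\omega=\kappa\,dz_1\wedge\dots\wedge dz_N$. The function $\kappa$ is holomorphic off a proper analytic subset and locally $L^2$. Near a smooth point of a boundary divisor $z_1=0$ expand $\kappa=\sum_k\kappa_k(z_2,\dots,z_N)z_1^k$. Different powers are orthogonal on circles $|z_1|=r$, so $\int|\kappa|^2$ dominates each $\int|\kappa_k|^2\int r^{2k+1}dr$ up to a constant, and the radial integral diverges for $k\le-1$. So $\kappa_k=0$ for $k<0$ and $\kappa$ extends. Across what remains, of codimension at least $2$, it extends by Hartogs. $\square$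

**Lemma 7.** A smooth projective compactification of $\mathcal M_{h,n}$ has a nonzero holomorphic top form in the following cases: (a) $h=1$, and $n=11$ or $n\ge15$ odd; (b) $h=2$, $n\equiv2\pmod4$, $n\ge14$; (c) $h=2$, $n\equiv0\pmod4$, $n\ge24$.

*Proof.* By Lemma 6 it suffices to find nonzero $L^2$ top forms on $\mathcal M_{h,n}$.

**Case (a).** The form comes from an elliptic cusp form. Put $k=n+1$, so $k=12$ or $k\ge16$ is even. There is a nonzero cusp form $f$ of weight $k$ for $SL_2(\mathbb Z)$. The variety $\mathcal M_{1,n}$ is the quotient of an open subset of $\mathfrak H\times\mathbb C^{n-1}\ni(\tau,z_2,\dots,z_n)$ by $SL_2(\mathbb Z)\ltimes(\mathbb Z^2)^{n-1}$ (first point at the origin, the others at the $z_i$). Put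
$$\omega=f(\tau)\,d\tau\wedge dz_2\wedge\dots\wedge dz_n.$$
Translations change $dz_i$ by a multiple of $d\tau$, so they fix $d\tau\wedge dz_2\wedge\dots\wedge dz_n$. Under $SL_2(\mathbb Z)$, $d\tau$ is multiplied by $(c\tau+d)^{-2}$, and each $dz_i$ by $(c\tau+d)^{-1}$ modulo $d\tau$, so the wedge is multiplied by $(c\tau+d)^{-2-(n-1)}=(c\tau+d)^{-k}$. Hence $\omega$ is invariant and descends. Each of the $n-1$ fibre factors has area $y=\operatorname{Im}\tau$, so
$$\int|\omega\wedge\bar\omega|=\mathrm{const}\int_{SL_2(\mathbb Z)\backslash\mathfrak H}|f|^2y^{k-2}\,dx\,dy,$$
which is the Petersson norm of $f$ and is finite.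

**Setup for (b) and (c).** We translate sections of automorphic bundles into top forms. Let $\mathfrak H_2$ be the space of symmetric complex $2\times2$ matrices $Z=X+iY$ with $Y>0$. A Siegel modular form of degree $2$ and weight $k$ is a holomorphic $F$ on $\mathfrak H_2$ with $F(\gamma Z)=j^kF(Z)$ for $\gamma\in Sp_4(\mathbb Z)$, where $\gamma Z=(AZ+B)(CZ+D)^{-1}$, $J=CZ+D$, $j=\det J$. It has a Fourier expansion over half-integral $T\ge0$ (integral diagonal, $2t_{12}\in\mathbb Z$), and it is a cusp form if only $T>0$ occur.

By Torelli, and because genus $2$ curves are hyperelliptic, $\mathcal M_2=[\mathfrak H_2^0/Sp_4(\mathbb Z)]$, where $\mathfrak H_2^0$ is the complement of the locus of products. Let $\mathbb E$ be the Hodge bundle, with frame $w_1,w_2$ of normalized differentials and Hodge metric $\langle w_a,w_b\rangle=\frac i2\int w_a\wedge\bar w_b=Y_{ab}$. The column $(w_1,w_2)$ transforms by ${}^tJ^{-1}$. Differentiating $\gamma Z$ gives $d(\gamma Z)=(A-(\gamma Z)C)\,dZ\,J^{-1}$, and symmetry of $\gamma Z$ with the relations ${}^tCA={}^tAC$, ${}^tDA-{}^tBC=1$ gives $A-(\gamma Z)C={}^tJ^{-1}$. So $dZ$ transforms to ${}^tJ^{-1}\,dZ\,J^{-1}$,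 and $dZ_{ab}\leftrightarrow w_aw_b$ is an equivariant isomorphism $\Omega^1\cong\mathrm{Sym}^2\mathbb E$. Hence $K_{\mathcal M_2}\cong\det^3\mathbb E$.

The fibre of $\mathcal M_{2,n}\to\mathcal M_2$ over $[C]$ is an open subset of $C^n$, and $H^0(C^n,K_{C^n})=H^0(C,K_C)^{\otimes n}$. So a nonzero section of $\det^3\mathbb E\otimes\mathbb E^{\otimes n}$ over $\mathcal M_2$ defines a nonzero top form on $\mathcal M_{2,n}$. Trivializing $\det^3\mathbb E\cong K_{\mathcal M_2}$ by $dZ_{11}\wedge dZ_{12}\wedge dZ_{22}$, its $L^2$-norm is, up to a constant, the integral over a fundamental domain, with respect to $dX\,dY$, of the squared norm of the $\mathbb E^{\otimes n}$-part in the tensor power of the Hodge metric. We use $\det\mathbb E\subset\mathbb E^{\otimes2}$ via $w_1\otimes w_2-w_2\otimes w_1$, whose squared norm is $2(Y_{11}Y_{22}-Y_{12}^2)=2\det Y$.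

**Growth estimates.** These make the integrals converge. In Siegel's fundamental domain $X$ is bounded, $|2y_{12}|\le y_{11}\le y_{22}$ and $y_{11}\ge\sqrt3/2$. Since $y_{11}|ab|\le\frac12(y_{11}a^2+y_{22}b^2)$ for real $a,b$, we get $Y\ge\frac12\mathrm{diag}(y_{11},y_{22})$, hence
$$\operatorname{tr}(TY)\ge\tfrac12(t_{11}y_{11}+t_{22}y_{22})\qquad(T\ge0).\tag{3}$$
Let $F=\sum_Ta(T)e^{2\pi i\operatorname{tr}(TZ)}$ be a modular form. Absolute convergence at $Z=i\delta\cdot1$ gives $|a(T)|\le C_\delta e^{2\pi\delta\operatorname{tr}T}$ for every $\delta>0$. The number of half-integral $T\ge0$ with given diagonal is polynomially bounded, since $|t_{12}|\le\sqrt{t_{11}t_{22}}$. By (3), the terms of $F$ with diagonal $(t_{11},t_{22})$ contribute at most a polynomial in $t_{11},t_{22}$ times $e^{2\pi\delta(t_{11}+t_{22})-\pi(t_{11}y_{11}+t_{22}y_{22})}$. First derivatives bring only further factors linear in $T$. As $y_{ii}\ge\sqrt3/2$, for small $\delta$ the sum is bounded: $F$ and its first derivatives are bounded on the fundamental domain. If $F$ is a cusp form, then $T>0$, so $t_{11},t_{22}\ge1$. Writing $t_{ii}y_{ii}\ge y_{ii}+(t_{ii}-1)\sqrt3/2$ and summing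 as before, $F$ and its first derivatives are $O(e^{-c\operatorname{tr}Y})$ with $c>0$. Finally, $e^{-2c\operatorname{tr}Y}$ times a polynomial in the entries of $Y$ is integrable over the domain, since $X$ is bounded and $|y_{12}|\le y_{11}/2$.

**Case (b).** The form comes from a scalar-valued cusp form. Nonzero Siegel cusp forms $F$ of degree $2$ exist in every even weight $k\ge10$: $\chi_{12}$ in weight $12$, and $\chi_{10}E_4^aE_6^c$ in weights $10,14,16,18,\dots$ (Igusa). Put $n=2(k-3)$. Then $F$ is a section of $\det^k\mathbb E=\det^3\mathbb E\otimes\det^{k-3}\mathbb E\subset\det^3\mathbb E\otimes\mathbb E^{\otimes n}$. The $L^2$-norm is $\mathrm{const}\int|F|^2(\det Y)^{k-3}\,dX\,dY$ over the fundamental domain, which is finite by the estimates. As $k$ runs over the even integers $\ge10$, $n=14,18,22,\dots$.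

**Case (c).** To reach $n\equiv0\pmod4$ we use a vector-valued form made from two scalar ones. Let $\chi\neq0$ be a cusp form of even weight $k\ge10$, let $E_4$ be the Eisenstein series of weight $4$, with constant term $1$, put $K=k+4$ and
$$\eta=4E_4\,d\chi-k\,\chi\,dE_4.$$
Since $\gamma^*d\chi=j^kd\chi+kj^{k-1}\chi\,dj$ and $\gamma^*dE_4=j^4dE_4+4j^3E_4\,dj$, the terms with $dj$ in $\gamma^*\eta$ are $4kj^{k+3}E_4\chi\,dj-4kj^{k+3}\chi E_4\,dj=0$, so $\gamma^*\eta=j^K\eta$. Thus $\eta$ is a section of
$$\Omega^1\otimes\textstyle\det^K\mathbb E\cong\det^3\mathbb E\otimes\big(\mathrm{Sym}^2\mathbb E\otimes\det^{K-3}\mathbb E\big)\subset\det^3\mathbb E\otimes\mathbb E^{\otimes n},\qquad n=2+2(K-3)=2K-4.$$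
It is nonzero: if $\eta=0$, then $d\log(\chi^4/E_4^k)=0$ and $\chi^4/E_4^k$ would be a constant, nonzero since $\chi\ne0$. But $\chi^4$ is a cusp form and $E_4^k$, with constant term $1$, is not. Write $\eta=\operatorname{tr}(A\,dZ)$ with $A$ symmetric. It corresponds to $\sum A_{ab}w_aw_b$, of squared norm $\sum A_{ab}\bar A_{cd}Y_{ac}Y_{bd}=\operatorname{tr}(AY\bar AY)$. So the $L^2$-norm is $\mathrm{const}\int\operatorname{tr}(AY\bar AY)(\det Y)^{K-3}\,dX\,dY$. Each term of $A$ is a product of $\chi$ or its derivatives, which decay, and $E_4$ or its derivatives, which are bounded. So $A=O(e^{-c\operatorname{tr}Y})$ and the integral converges. As $K$ runs over the even integers $\ge14$, $n=24,28,32,\dots$. $\square$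

**Proof of Theorems A and C.** We read off the numbers. In all cases of Lemma 7, $n\ge2h+3$, so Theorem B applies. For $h=1$ we have $g=n+1$ and $N=n=g-1$. With $n=11,15,17,19,\dots$ we get $g=12,16,18,20,\dots$, and all $d\ge n=g-1$. For $h=2$ we have $g=n+3$ and $N=n+3=g$, with all $d\ge n=g-3$. Here $n=14,18,22,\dots$ gives $g=17,21,25,\dots$, and $n=24,28,\dots$ gives $g=27,31,\dots$. This proves Theorem C. The case $h=1$, $n=11$, with $f$ the discriminant cusp form $\Delta$ of weight $12$, is Theorem A: $g=12$, $N=11$, $d\ge11$, and $B$ is the bielliptic locus. So $A^*(\mathcal H^s_{d,g})=\mathbb Q$ does not hold for all $(d,g)$. $\blacksquare$
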